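# Edge-colorings of $K_n$ in which every small clique has a color used exactly once

## Triangles and binary words

Color the edges of the complete graph $K_n$. We want every small clique to contain a color that appears on exactly one of its edges. How many colors does this take?

**Definition.** Let $H$ be a graph, and let the edges of $K_n$ be colored. A copy of $H$ in $K_n$ is *unique-chromatic* if some color occupies exactly one edge of the copy. The coloring is *$H$-unique* if every copy of $H$ in $K_n$ is unique-chromatic. We write $u_H(n)$ for the least number of colors in an $H$-unique edge-coloring of $K_n$.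

If $H$ has an edge, then giving all $\binom n2$ edges different colors is $H$-unique, so $u_H(n)$ is well defined. For $H=K_2$ one color is enough: $u_{K_2}(n)=1$.

The first case with content is the triangle. The three edges of a triangle are colored in the pattern $(3)$, $(2,1)$ or $(1,1,1)$, and only the first has no color used once. So $K_3$-unique means "no monochromatic triangle".

Small values can be found by hand. We have $u_{K_3}(5)=2$: color the edges of a pentagon red and its diagonals blue. Each class is a 5-cycle, so there is no monochromatic triangle, while one color clearly fails. Next, $u_{K_3}(6)\ge 3$. With two colors, some vertex has three edges of one color, say red edges to $a,b,c$; a red edge among $a,b,c$ closes a red triangle, and otherwise $abc$ is a blue triangle.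

For all $n$ there is a simple upper bound,
$$u_{K_3}(n)\le\lceil\log_2 n\rceil\qquad(n\ge 2). \tag{1}$$
To prove it, let the vertices be distinct binary words of length $\lceil \log_2 n\rceil$, and color the edge $xy$ by the first position in which $x$ and $y$ differ. If $xyz$ were a triangle of color $v$, then the three bits $x_v,y_v,z_v$ would be pairwise different, which is impossible for bits. In particular $u_{K_3}(6)=3$.

What changes for larger $t$? A copy of $K_4$ can fail in many more ways than by being monochromatic: its six edges may be covered by two or three colors, each used at least twice. Nor do the conditions for different $t$ contain one another in an obvious way. In a $K_4$ on $w,x,y,z$, let the triangle $xyz$ be blue, let $wx,wy$ be red, and let $wz$ be green. Green is used once, so the $K_4$ is fine, but the triangle $xyz$ is not. We shall therefore ask for a unique color on all sets of size at most $t$ at once.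

The problem comes from Fredy Yip, "A variant of the Erdős–Gyárfás problem for $K_8$", arXiv:2409.16778 (2024). It asks to prove or disprove the conjecture that $u_{K_t}(n)=n^{o(1)}$ for every $t\ge2$. Throughout, asymptotic notation refers to $n\to\infty$ with $t$ fixed, and logarithms without a base are natural. Two results are given with the problem. The first is that $u_{K_4}(n)$ and $u_{K_5}(n)$ are both $e^{O(\log^{1/2}n)}$; we shall not need it. The second is that $u_H(n)=\Omega\big(n^{1/(|V(H)|-1)}\big)$ for every non-complete $H$ without isolated vertices; we shall use it once, in Corollary 4. The conjecture is true, in the following form.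

**Theorem 1.** Let $t\ge 3$ and $\ell=\max\{1,\lfloor t(t-1)/4\rfloor\}$. There is a constant $c_t$ such that for all large $n$ there is an edge-coloring of $K_n$ with at most
$$\exp\!\big(c_t(\log n)^{\ell/(\ell+1)}\big)=n^{o(1)}$$
colors such that for **every** vertex set $S$ with $2\le |S|\le t$, some color occurs on exactly one edge inside $S$. In particular $u_{K_t}(n)=n^{o(1)}$.

For $t=3$ we have $\ell=1$ and the theorem is weaker than (1). For $t=4$ and $t=5$ we have $\ell=3$ and $\ell=5$, and the bound is weaker than the quoted $e^{O(\log^{1/2}n)}$. The content is that $t$ is arbitrary.

## Four words on which every choice of coordinate fails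

The proof of (1) assigns to each edge a coordinate where its ends differ. A natural extension uses words over a larger alphabet and puts the two values into the color as well. Let the vertices be all words of length $m\ge2$ over $\{0,1,\dots,b-1\}$, where $b\ge 2$. Two distinct words $x,y$ agree on a proper subset $C_{xy}$ of $\{1,\dots,m\}$. Fix a rule that assigns to each proper subset $C$ of $\{1,\dots,m\}$ a coordinate outside $C$. For example, "the least element not in $C$" gives the first difference. Call the coordinate $v$ assigned to $C_{xy}$ the *key* of $xy$, and color $xy$ by the pair
$$\big(v,\{x_v,y_v\}\big).$$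
There are at most $m\binom b2$ colors for $b^m$ vertices, which is an excellent ratio. Triangles are still fine: if $xyz$ were monochromatic with key $v$, then $x_v,y_v,z_v$ would be pairwise distinct, and the three value pairs would differ.

For $t=4$ the plan breaks down for every rule. Fix a word $w$ of length $m-2$ and look at
$$00w,\quad 01w,\quad 10w,\quad 11w .$$

* The edges $\{00w,01w\}$ and $\{10w,11w\}$ agree everywhere except at coordinate $2$. Their key must be $2$, and both get the color $(2,\{0,1\})$.
* The edges $\{00w,10w\}$ and $\{01w,11w\}$ agree everywhere except at coordinate $1$. Both get the color $(1,\{0,1\})$.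
* The edges $\{00w,11w\}$ and $\{01w,10w\}$ agree exactly on $\{3,\dots,m\}$. They have the same key, $1$ or $2$, and again the value pair $\{0,1\}$.

Every color repeats. It is worth seeing how the failure propagates. The color $(1,\{0,1\})$ repeats on $\{00w,10w\}$ and $\{01w,11w\}$, so the ends $00w$ and $01w$ have equal values at coordinate $1$. They span an edge that agrees at $1$, so its key is something else, and here it is forced to be $2$. The color of that edge also repeats, which produces an edge that agrees at $2$, and its key is forced to be $1$. The keys run in a circle $1\to2\to1$.

Two things are wrong, and both suggest a remedy. First, two words may agree on all coordinates but one, and then the rule has no freedom. We should take vertices that agree on few of many coordinates, and polynomials do this. Second, even with freedom, the rule must prevent keys from running in a short circle.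

## From a repeated color to a walk through the keys

We recall the fact about polynomials that we need. A nonzero polynomial of degree at most $k$ over a field has at most $k$ roots there. Hence two distinct polynomials $x,y$ of degree at most $k$ over the prime field $\mathbb F_Q$ take equal values at no more than $k$ points of $\mathbb F_Q$. For instance, over $\mathbb F_5$ the polynomials $T$ and $2T+1$ agree only at $T=4$, and $T$ and $T+1$ agree nowhere.

We also fix the language of digraphs. A *digraph* on a finite set $V$ is any relation $u\to v$ on $V$; loops and pairs $u\to v\to u$ are allowed a priori. A *closed directed walk of length $s\geq 1$* is a sequence $v_0\to v_1\to\dots\to v_s=v_0$; a loop is one of length $1$. We shall want two properties, for integers $K,\ell\ge1$: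

* (a) $G$ has no closed directed walk of length $s$ for any $1\le s\le\ell$;
* (b) for every $C\subseteq V$ with $|C|\le K$ (including $C=\emptyset$) there is $w\in V$ with $u\to w$ for all $u\in C$.

Here $V$ will label the evaluation points. An arrow $v\to w$ means "an edge whose ends agree at the point of $v$ may take $w$ as its key". Property (b) says that a key can always be chosen, and property (a) says that keys cannot run in a circle of length at most $\ell$.

**Lemma 2.** Let $t\ge3$, $\ell=\max\{1,\lfloor t(t-1)/4\rfloor\}$ and $k\ge1$. Let $G$ be a digraph on a finite set $V$ with $|V|=N$ that satisfies (a), and (b) with $K=k$. Let $Q$ be a prime with $Q\ge N$ and $Q^{k+1}\ge n$. Then $K_n$ has an edge-coloring with at most $N\binom Q2$ colors such that for every vertex set $S$ with $2\le|S|\le t$, some color occurs on exactly one edge inside $S$.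

*Proof.* **Step 1. The coloring.** This step defines the colors and checks that the definition makes sense. For each $C\subseteq V$ with $|C|\le k$ fix one vertex $w$ as in (b), and call it $\varphi(C)$. Thus
$$u\to\varphi(C)\quad\text{for all }u\in C. \tag{2}$$
By (a) with $s=1$ there are no loops, so $\varphi(C)\notin C$. Since $Q\ge N$, we can choose distinct elements $\alpha_v\in\mathbb F_Q$ for $v\in V$. Since there are $Q^{k+1}\ge n$ polynomials of degree at most $k$ over $\mathbb F_Q$, we can let the vertices of $K_n$ be $n$ distinct such polynomials. For distinct vertices $x,y$ put
$$C_{xy}=\{v\in V:x(\alpha_v)=y(\alpha_v)\},\qquad \kappa(xy)=\varphi(C_{xy}).$$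
The polynomial $x-y$ is nonzero of degree at most $k$ and the $\alpha_v$ are distinct, so $|C_{xy}|\le k$ and $\varphi(C_{xy})$ is defined. We call $\kappa(xy)$ the *key* of $xy$. As $\kappa(xy)\notin C_{xy}$, the values of $x$ and $y$ at the point of the key are different. Color
$$\chi(xy)=\big(v,\{x(\alpha_v),y(\alpha_v)\}\big)\qquad\text{with }v=\kappa(xy).$$
A color is a key together with a two-element subset of $\mathbb F_Q$, so there are at most $N\binom Q2$ colors.

**Step 2. A bad set has few keys.** The purpose is to bound the length of any circle of keys that we may find. Let $2\le|S|\le t$, and suppose that no color occurs exactly once on the edges inside $S$. Let $W\subseteq V$ be the set of keys of edges inside $S$; it is nonempty because $|S|\ge2$. The color of an edge determines its key, and every color present on $S$ is used at least twice there. So every key in $W$ is the key of at least two edges inside $S$, and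
$$|W|\le\tfrac12\tbinom{|S|}2\le\tfrac{t(t-1)}4 .$$
Since $|W|$ is an integer, $|W|\le\ell$.

**Step 3. Every key in $W$ has an out-neighbor in $W$.** This step turns a repeated color into an arrow. Let $v\in W$ be the key of the edge $xy$ inside $S$. There is another edge $e'\ne xy$ inside $S$ of the same color. Then $e'$ has key $v$, and its ends take at $\alpha_v$ the same two distinct values that $x$ and $y$ take. So we may write $e'=x'y'$ with
$$x'(\alpha_v)=x(\alpha_v),\qquad y'(\alpha_v)=y(\alpha_v).$$
Because $e'\ne xy$, we have $x\ne x'$ or $y\ne y'$. Let $f=xx'$ in the first case, and $f=yy'$ otherwise. Then $f$ is an edge inside $S$, and its ends agree at $\alpha_v$, so $v\in C_f$. By (2), $v\to\varphi(C_f)=\kappa(f)$, and $\kappa(f)\in W$.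

**Step 4. The contradiction.** Here we walk until a key returns. Start at any $v_0\in W$ and use Step 3 to choose $v_0\to v_1\to v_2\to\cdots$, all in $W$. Among $v_0,\dots,v_{|W|}$ two coincide, say $v_i=v_j$ with $i<j$. Then $v_i\to\dots\to v_j$ is a closed directed walk of length $j-i\le|W|\le\ell$, which contradicts (a). So some color occurs exactly once on $S$. $\blacksquare$

The case $k=1$ can be done with bare hands. Take $V=\mathbb Z/(\ell+1)$ with the arrows $i\to i+1$ only. A closed directed walk has length divisible by $\ell+1$, so (a) holds. For (b) with $K=1$, take $\varphi(\emptyset)=0$ and $\varphi(\{i\})=i+1$. The vertices of $K_n$ are lines over $\mathbb F_Q$, any two of which agree at one point at most; if two lines meet at the $i$-th chosen point, we look at the next point in cyclic order. Bertrand's postulate says that for every integer $m\ge1$ there is a prime $p$ with $m<p\le2m$. If $n\ge(\ell+1)^2$, applying it with $m=\lfloor\sqrt n\rfloor$ gives a prime $Q$ with $\sqrt n\le Q\le2\sqrt n$, and $Q\ge \ell+1=N$. Lemma 2 then yields at most $(\ell+1)\binom Q2\le2(\ell+1)n$ colors. So lines bring the trivial $\binom n2$ down to $O_t(n)$. To get down to $n^{o(1)}$ we need polynomials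 of higher degree, hence a digraph with property (b) for larger $K$.

## A finite digraph with common out-neighbors and no short cycles

If infinitely many keys were available, there would be nothing to do: on $V=\{1,2,3,\dots\}$ with $u\to v$ when $u<v$, the rule $\varphi(C)=1+\max C$ (and $\varphi(\emptyset)=1$) gives (b), and there are no closed walks at all. A finite $V$ cannot achieve this. By (b) for one-element sets every vertex has an out-neighbor, so a walk in a finite $V$ must return. All we can ask is that it does not return within $\ell$ steps.

Here is an example with $K=2$ and $\ell=2$. Let $V=\mathbb Z/7$ and $i\to i+d$ for $d\in D=\{1,2,4\}$. The six differences of distinct elements of $D$ are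
$$1-2=6,\quad2-1=1,\quad1-4=4,\quad4-1=3,\quad2-4=5,\quad4-2=2 \pmod 7,$$
so each nonzero residue occurs once. For $i\ne j$ write $j-i=a-d$ with $a,d\in D$; then $i+a=j+d$ is a common out-neighbor, and (b) holds for $K=2$. There are no loops, and no closed walks of length $2$, because $-D=\{6,5,3\}$ is disjoint from $D$. There is a closed walk of length $3$, namely $0\to1\to3\to0$.

For general $K$ and $\ell$, think of a family tree. Start with nothing and, for every set $C$ of at most $K$ existing vertices, create a new child $w$ with arrows from all of $C$. Repeating this forever gives an infinite digraph without closed walks. In it each vertex has at most $K^i$ ancestors $i$ generations back. To make it finite, we let vertices forget. A vertex carries a *name* from a finite list and remembers only the names of its ancestors $1,2,\dots,\ell$ generations back. A new child needs a name that differs from those of its ancestors in these $\ell$ generations, and there are at most $K+K^2+\dots+K^\ell$ of them. One more name than that is enough, and names may be used again once they are forgotten.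

**Lemma 3.** For all integers $K,\ell\ge1$ there is a finite digraph $G=G(K,\ell)$ with vertex set $V$, $|V|\le2^{(\ell+1)^2K^\ell}$, that satisfies (a) and (b).

*Proof.* **Step 1. The digraph.** We write down the names, the memories and the arrows. Let $\Lambda$ be a set with $|\Lambda|=1+K+\dots+K^\ell$. Let $V$ be the set of all tuples
$$v=(\lambda;A_1,\dots,A_\ell),\qquad \lambda\in\Lambda,\quad A_i\subseteq\Lambda,\quad|A_i|\le K^i,\quad\lambda\notin A_1\cup\dots\cup A_\ell .$$
Write $\lambda(v)$ and $A_i(v)$ for the entries of $v$. Put $u\to v$ if and only if
$$\lambda(u)\in A_1(v)\quad\text{and}\quad A_i(u)\subseteq A_{i+1}(v)\ \text{ for }1\le i\le\ell-1. \tag{3}$$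

**Step 2. No short closed walks.** This proves (a), by following one name along the walk. Suppose $v_0\to v_1\to\dots\to v_s=v_0$ with $1\le s\le\ell$. By (3),
$$\lambda(v_0)\in A_1(v_1)\subseteq A_2(v_2)\subseteq\dots\subseteq A_s(v_s)=A_s(v_0).$$
The inclusions use (3) only for indices $i\le s-1\le\ell-1$. But $\lambda(v_0)\notin A_s(v_0)$ by the definition of $V$, a contradiction.

**Step 3. Common out-neighbors.** This proves (b), by building the child of $C$. Let $C\subseteq V$ with $|C|\le K$. Put
$$B_1=\{\lambda(u):u\in C\},\qquad B_{i+1}=\bigcup_{u\in C}A_i(u)\quad(1\le i\le\ell-1).$$
Then $|B_1|\le K$ and $|B_{i+1}|\le K\cdot K^i=K^{i+1}$, so $|B_i|\le K^i$ for all $i$. The union of the $B_i$ has at most $K+\dots+K^\ell<|\Lambda|$ elements, so there is $\mu\in\Lambda\setminus\bigcup_iB_i$. Hence $w=(\mu;B_1,\dots,B_\ell)$ belongs to $V$. For every $u\in C$ we have $\lambda(u)\in B_1$ and $A_i(u)\subseteq B_{i+1}$ for $1\le i\le\ell-1$, that is, $u\to w$. If $C=\emptyset$, all $B_i$ are empty and the argument still produces some $w\in V$.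

**Step 4. The size.** This bounds the number of keys. Each of the $\ell+1$ terms of $|\Lambda|$ is at most $K^\ell$, so $|\Lambda|\le(\ell+1)K^\ell$. There are $|\Lambda|$ choices for $\lambda$ and at most $2^{|\Lambda|}$ for each $A_i$. Using $|\Lambda|\le2^{|\Lambda|}$,
$$|V|\le|\Lambda|\,2^{\ell|\Lambda|}\le2^{(\ell+1)|\Lambda|}\le2^{(\ell+1)^2K^\ell}.\qquad\blacksquare$$

For $K=\ell=1$ and $\Lambda=\{0,1\}$ the vertices are $(0;\emptyset),(0;\{1\}),(1;\emptyset),(1;\{0\})$. Both vertices with name $0$ have an arrow to $(1;\{0\})$, and both with name $1$ have an arrow to $(0;\{1\})$; there are no other arrows. For $K=1$, $\ell=2$ and $\Lambda=\{0,1,2\}$, one can check from (3) that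
$$(0;\{2\},\{1\})\to(1;\{0\},\{2\})\to(2;\{1\},\{0\})\to(0;\{2\},\{1\}).$$
This is a closed walk of length $3=\ell+1$. By then the first name has been forgotten, and it is used again.

## Balancing the degree against the number of keys

We can now prove Theorem 1. What remains is to choose $k$: a larger degree $k$ makes the field smaller, but makes the digraph larger.

*Proof of Theorem 1.* **Step 1. The number of colors for given $k$.** We combine the two lemmas. Let $k\ge1$, take $G=G(k,\ell)$ from Lemma 3, let $N=|V|$, and put $M=\max\{N,n^{1/(k+1)}\}$. Then $M\ge1$, and Bertrand's postulate applied to $\lfloor M\rfloor$ gives a prime $Q$ with $\lfloor M\rfloor<Q\le2\lfloor M\rfloor$, so $M\le Q\le2M$. Thus $Q\ge N$ and $Q^{k+1}\ge n$, and Lemma 2 gives a coloring with the required property. Since $M^2\le N^2n^{2/(k+1)}$, the number of colors is at most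
$$N\binom Q2\le\tfrac12NQ^2\le2NM^2\le2N^3n^{2/(k+1)}. \tag{4}$$

If we only want $u_{K_t}(n)=n^{o(1)}$, we may stop here. For each fixed $k$ the number $N$ does not depend on $n$, so (4) gives $u_{K_t}(n)=O_{k,t}(n^{2/(k+1)})$, and $k$ is arbitrary.

**Step 2. The choice of $k$.** This yields the explicit bound. By Lemma 3, $\log N\le(\ell+1)^2k^\ell\log2$, so the logarithm of (4) is at most
$$\log2+3(\ell+1)^2\log2\;k^\ell+\frac{2\log n}{k+1}.$$
The last two terms have the same order when $k^{\ell+1}$ is about $\log n$. So let $k=\lfloor(\log n)^{1/(\ell+1)}\rfloor$, which is at least $1$ for $n\ge3$. Then $k^\ell\le(\log n)^{\ell/(\ell+1)}$. Also $k+1>(\log n)^{1/(\ell+1)}$, so $\frac{2\log n}{k+1}\le2(\log n)^{\ell/(\ell+1)}$. As $\log n\ge1$, the logarithm of the number of colors is at most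
$$\big(\log 2+3(\ell+1)^2\log2+2\big)(\log n)^{\ell/(\ell+1)},$$
and the factor in front depends only on $t$; call it $c_t$. Finally $(\log n)^{\ell/(\ell+1)}/\log n=(\log n)^{-1/(\ell+1)}\to0$, so the bound is $n^{o(1)}$. $\blacksquare$

## Which graphs $H$ need only $n^{o(1)}$ colors

Complete graphs are essentially the only such graphs. As an illustration, let $H$ be the path with two edges. Then $H$-unique means that any two edges sharing a vertex have different colors, so $u_H(n)\ge n-1$ from the edges at one vertex.

**Corollary 4.** Let $H$ be a fixed graph with at least one edge and let $H_0$ be $H$ without its isolated vertices. Then $u_H(n)=n^{o(1)}$ if and only if $H_0$ is complete. Otherwise $u_H(n)=\Omega\big(n^{1/(|V(H_0)|-1)}\big)$.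

*Proof.* **Step 1. Isolated vertices do not matter.** We show that $u_H(n)=u_{H_0}(n)$ for $n\ge|V(H)|$. Whether a copy is unique-chromatic depends only on its edges. Every copy of $H$ contains a copy of $H_0$ with the same edges. Conversely, since $n\ge|V(H)|$, every copy of $H_0$ can be extended by unused vertices to a copy of $H$ with the same edges. So a coloring is $H$-unique exactly when it is $H_0$-unique.

**Step 2. The two cases.** This settles $H_0$. If $H_0=K_2$, then $u_{H_0}(n)=1$. If $H_0=K_t$ with $t\ge3$, then $u_{H_0}(n)=n^{o(1)}$ by Theorem 1. If $H_0$ is not complete, it has no isolated vertices, and the lower bound quoted in the first section gives $u_{H_0}(n)=\Omega\big(n^{1/(|V(H_0)|-1)}\big)$, which is not $n^{o(1)}$. $\blacksquare$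

## Two unique colors cost a power of $n$

Suppose we ask for two colors that each occur exactly once in every $K_t$. For $t=3$ this rules out the pattern $(2,1)$ too, so all triangles must have three different colors. Then any two edges at a vertex have different colors, and at least $n-1$ colors are needed. For every $t\geq 3$ the cost is polynomial in $n$.

**Proposition 5.** Let $t\ge3$ and $q\ge2$. If $K_n$ is edge-colored with $q$ colors and $n\ge2q^{t-2}$, then some $K_t$ has at most one color occurring exactly once. Hence requiring two such colors in every $K_t$ needs more than $(n/2)^{1/(t-2)}$ colors (for $n\ge2^{t-1}$), which is polynomial in $n$, while requiring one needs only $n^{o(1)}$.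

*Proof.* **Step 1. Nested monochromatic neighborhoods.** We select vertices whose edges to all later ones have a single color. Let $V_0$ be the vertex set of $K_n$. For $i=1,\dots,t-2$ pick $v_i\in V_{i-1}$, and let $V_i\subseteq V_{i-1}\setminus\{v_i\}$ be a largest set joined to $v_i$ in a single color. By the pigeonhole principle, $|V_i|\ge(|V_{i-1}|-1)/q$. By induction, as long as the choices are possible,
$$|V_i|\ge\frac n{q^i}-\sum_{j=1}^iq^{-j}>\frac n{q^i}-1,$$
because $\sum_{j=1}^iq^{-j}<\frac1{q-1}\le1$ for $i\ge1$. For $1\le i\le t-2$ the right-hand side is at least $2q^{t-2-i}-1\ge1$, so $|V_i|\ge2$; also $|V_0|=n\ge2$. Thus all the choices are possible, and $|V_{t-2}|\ge2$.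

**Step 2. The clique.** This reads off the repeated colors. Pick distinct $v_{t-1},v_t\in V_{t-2}$. For $i\le t-2$, all $v_j$ with $j>i$ lie in $V_i$, so the $t-i\ge2$ edges $v_iv_j$ with $j>i$ have one common color, which therefore occurs at least twice. The only edge not of this kind is $v_{t-1}v_t$, so only its color can occur exactly once on $\{v_1,\dots,v_t\}$.

**Step 3. The number of colors.** This deduces the last sentence of the statement. Let $n\ge2^{t-1}$, and suppose that a coloring with $q\le(n/2)^{1/(t-2)}$ colors had two colors occurring exactly once in every $K_t$. If $q\ge2$, then $n\ge2q^{t-2}$, and Steps 1 and 2 give a contradiction. If $q=1$, then a $K_t$, which exists since $n\ge2^{t-1}\ge t$, has $\binom t2\ge3$ edges of one color and so no unique color at all. The upper bound for one unique color is Theorem 1. $\blacksquare$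

## Edges of size $r$

The complete $r$-uniform hypergraph $K_n^{(r)}$ has $n$ vertices, and its edges are all $r$-element sets of vertices. The argument carries over once we decide which evaluation points are forbidden for an edge: those where its $r$ values are not all different. For $r=3$, the lines $0$, $T$ and $2T+1$ over $\mathbb F_5$ have forbidden points $T=0$ (first and second agree), $T=2$ (first and third) and $T=4$ (second and third). In general each of the $\binom r2$ pairs contributes at most $k$ points.

**Theorem 6.** Let $t\ge r\ge2$ and $\ell=\max\{1,\lfloor\frac12\binom tr\rfloor\}$. For all large $n$ there is a coloring of the edges of the complete $r$-uniform hypergraph $K_n^{(r)}$ with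
$$\exp\!\big(O_{r,t}((\log n)^{\ell/(\ell+1)})\big)=n^{o(1)}$$
colors such that for every vertex set $S$ with $r\le|S|\le t$, some color occurs on exactly one edge inside $S$.

*Proof.* **Step 1. The coloring.** We repeat the construction with larger forbidden sets. Let $k\ge1$ and $K=\binom r2k$. Take $G=G(K,\ell)$ from Lemma 3, with vertex set $V$ and $N=|V|$. For each $C\subseteq V$ with $|C|\le K$ fix a common out-neighbor $\varphi(C)$ as in (2); there are no loops, so $\varphi(C)\notin C$. As before, put $M=\max\{N,n^{1/(k+1)}\}$ and let $Q$ be a prime with $M\le Q\le2M$. Choose distinct $\alpha_v\in\mathbb F_Q$ for $v\in V$, and let the vertices be $n$ distinct polynomials of degree at most $k$ over $\mathbb F_Q$. For an edge $e$ let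
$$C_e=\{v\in V:\text{the values }x(\alpha_v),\ x\in e,\text{ are not all distinct}\}.$$
Each of the $\binom r2$ pairs in $e$ agrees at no more than $k$ of the points, so $|C_e|\le K$. Put $\kappa(e)=\varphi(C_e)\notin C_e$, and color $e$ by
$$\big(\kappa(e),\{x(\alpha_{\kappa(e)}):x\in e\}\big).$$
Since $\kappa(e)\notin C_e$, the second entry is a set of $r$ distinct values.

**Step 2. Few keys.** This bounds the set of keys, as in Lemma 2. Let $r\le|S|\le t$, and suppose that no color occurs exactly once on the edges inside $S$. Let $W$ be the set of keys of edges inside $S$. It is nonempty because $|S|\ge r$. Each color present is used at least twice and determines its key, so each key belongs to at least two edges. Hence $|W|\le\frac12\binom{|S|}r\le\frac12\binom tr$, and since $|W|$ is an integer, $|W|\le\ell$.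

**Step 3. An out-neighbor for each key.** This again turns a repeated color into an arrow. Let $v\in W$ be the key of $e$, and let $e'\ne e$ be an edge inside $S$ of the same color. Then $e'$ has key $v$. The $r$ vertices of $e$ take $r$ distinct values at $\alpha_v$, the $r$ vertices of $e'$ do too, and the two value sets coincide. So there is a bijection $\sigma:e\to e'$ with $\sigma(x)(\alpha_v)=x(\alpha_v)$ for all $x\in e$. If $\sigma(x)=x$ held for all $x\in e$, then $e=e'$; so some $x\in e$ has $\sigma(x)\ne x$. Both $x$ and $\sigma(x)$ lie in $S$. Since $r\ge2$ and $|S|\ge r$, there is an edge $f\subseteq S$ containing both. Two vertices of $f$ agree at $\alpha_v$, so $v\in C_f$, and therefore $v\to\varphi(C_f)=\kappa(f)\in W$.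

**Step 4. The contradiction.** This closes the walk. Following arrows inside $W$ from any starting key, we meet a key twice within $|W|$ steps, which gives a closed directed walk of length at most $|W|\le\ell$. This contradicts (a). So some color occurs on exactly one edge inside $S$.

**Step 5. Counting the colors.** This gives the bound. Since $M^r\le N^rn^{r/(k+1)}$, the number of colors is at most
$$NQ^r\le2^rNM^r\le2^rN^{r+1}n^{r/(k+1)},$$
and Lemma 3 gives $\log N\le(\ell+1)^2\binom r2^{\ell}k^\ell\log2$. With $k=\lfloor(\log n)^{1/(\ell+1)}\rfloor$, which is at least $1$ for $n\ge3$, we have $k^\ell\le(\log n)^{\ell/(\ell+1)}$ and $\frac{r\log n}{k+1}\le r(\log n)^{\ell/(\ell+1)}$. So the logarithm of the number of colors is at most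
$$r\log2+\Big((r+1)(\ell+1)^2\tbinom r2^{\ell}\log2+r\Big)(\log n)^{\ell/(\ell+1)}=O_{r,t}\big((\log n)^{\ell/(\ell+1)}\big).\qquad\blacksquare$$
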